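# A subbundle whose phase is too large: the deformed vortex equations on $\mathbb P^1$

## 1. A triple on $\mathbb P^1$ solved by hand

Let $[Z_0:Z_1]$ be homogeneous coordinates on $\mathbb P^1$, let $z=Z_1/Z_0=re^{i\vartheta}$, and take
$$\omega_0=\frac{i\,dz\wedge d\bar z}{(1+|z|^2)^2}=\frac{2r\,dr\wedge d\vartheta}{(1+r^2)^2}=dv\wedge d\vartheta,\qquad v=\frac{r^2}{1+r^2}\in[0,1].$$
The volume is $2\pi$. Write $\Lambda$ for contraction with the chosen Kähler form, so $\Lambda\omega_0=1$. For the Fubini–Study metric on $\mathcal O(1)$ we have $|Z_0|^2=(1+|z|^2)^{-1}$, and the Chern curvature is $F=\bar\partial\partial\log|Z_0|^2=\frac{dz\wedge d\bar z}{(1+|z|^2)^2}$. So $iF=\omega_0$ and $i\Lambda F=1$.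

Consider two bundles and a map between them:
$$E_1=\mathcal O(1)\oplus\mathcal O,\qquad E_2=\mathcal O,\qquad \Phi=(0,1):E_2\to E_1 ,$$
with the Fubini–Study metric on $\mathcal O(1)$ and the flat metric on both copies of $\mathcal O$. Then
$$i\Lambda F_1=\begin{pmatrix}1&0\\0&0\end{pmatrix},\quad \Phi\Phi^*=\begin{pmatrix}0&0\\0&1\end{pmatrix},\quad \nabla\Phi=0,\quad |\Phi|^2=1,\quad i\Lambda F_2=0 .$$
These data solve the following system, for a constant $\sigma>0$ and an angle $\hat\theta$, when $\sigma=2\pi$ and $\hat\theta=\pi/4$: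
$$\cos\hat\theta\,\big(i\Lambda F_1+\Phi\Phi^*\big)=\sin\hat\theta\,\Big(\mathrm{Id}_{E_1}-\tfrac12\big(i\Lambda F_1\,\Phi\Phi^*+\Phi\Phi^*\,i\Lambda F_1\big)+\tfrac12(\nabla\Phi)(\nabla\Phi)^*\Big),\tag{1}$$
$$\cos\hat\theta+\big(\tfrac{4\pi}{\sigma}-|\Phi|^2\big)\sin\hat\theta>0,\tag{2}$$
$$\sin\hat\theta\; i\Lambda F_2+\cos\hat\theta=\frac{1+\frac{\sin^2\hat\theta}{2}|\nabla\Phi|^2}{\cos\hat\theta+\big(\frac{4\pi}{\sigma}-|\Phi|^2\big)\sin\hat\theta}.\tag{3}$$
Indeed, after multiplication by $\sqrt2$, equation (1) reads $\mathrm{Id}=\mathrm{Id}$, because the product of the two diagonal matrices is $0$. The left side of (2) is $\frac1{\sqrt2}(1+2-1)=\sqrt2>0$. Both sides of (3) equal $1/\sqrt2$.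

Now look at subbundles $S\subset E_1$ and at the number $2\pi\cos\hat\theta\,\deg S-\sin\hat\theta\;\mathrm{rk}(S)\,V$, where $V=2\pi$ is the volume. For a line subbundle of degree $d$ it is $\sqrt2\,\pi(d-1)$. A nonzero map from a line bundle of degree $d$ to $\mathcal O(1)\oplus\mathcal O$ forces $d\le1$, and if $d=1$ the component to $\mathcal O$ is zero. So the number is $\le0$ for every line subbundle and vanishes only for $S=\mathcal O(1)\oplus0$. For $S=E_1$ it is $\sqrt2\,\pi(1-2)<0$. In the one case of equality, $E_1$ splits orthogonally and holomorphically as $S\oplus Q$, and $\Phi$ takes values in $Q$.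

Is this what solvability of the system always implies? Let us try to disturb the picture. Replacing $\Phi$ by $(\varepsilon Z_0,1)$ changes nothing: the automorphism $(x,y)\mapsto(x-\varepsilon Z_0y,\,y)$ of $E_1$ carries it back to $(0,1)$. The same trick works whenever the $Q$-component of $\Phi$ has no zero and $Q$ is a line bundle. It breaks down when the $Q$-component vanishes at a point where the $S$-component does not. The triple that will occupy us is of this kind:
$$E_2=\mathcal O(-1),\quad S=\mathcal O(9),\quad Q=\mathcal O,\quad E_1=S\oplus Q,\quad \Phi=(Z_0^{10},Z_1)\in H^0(\mathcal O(10)\oplus\mathcal O(1)).\tag{4}$$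

## 2. Triples, phases, and the conjectured inequality

Let $X$ be a compact Riemann surface (connected) with Kähler form $\omega_X$ and volume $V=V_X=\int_X\omega_X$. Degrees are taken with $c_1$ represented by $\frac i{2\pi}\mathrm{tr}F$, so $2\pi\deg E=\int_X\mathrm{tr}(i\Lambda F)\,\omega_X$. Fix $\sigma>0$; it is the parameter of the $SU(2)$-invariant Kähler form on $\mathcal X=X\times\mathbb P^1$ that enters the dimensionally reduced equations.

**Definition (triple).** A triple of vortex type is $\mathcal E=(E_1,E_2,\Phi)$ with $E_1$ a holomorphic vector bundle on $X$, $E_2$ a holomorphic line bundle on $X$, and $\Phi\in H^0(X,E_1\otimes E_2^\vee)$. It corresponds to an $SU(2)$-equivariant holomorphic bundle on $\mathcal X$.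

**Definition (system).** Hermitian metrics $(h_1,h_2)$ on $E_1,E_2$ solve the deformed Hermitian–Yang–Mills system with phase $\hat\theta\in(0,\pi]$ if (1), (2), (3) hold pointwise on $X$. Here $F_1,F_2$ are the Chern curvatures, $\nabla$ is the induced Chern connection on $\mathrm{Hom}(E_2,E_1)$, $\Phi^*$ is the adjoint, and $(\nabla\Phi)(\nabla\Phi)^*$ is the nonnegative endomorphism of $E_1$ obtained by contracting with $\omega_X$; its trace is $|\nabla\Phi|^2$.

**Definition (subtriples).** A subtriple of $\mathcal E$ is $(S_1,S_2,\Phi|_{S_2})$ with subsheaves $S_i\subset E_i$ and $\Phi(S_2)\subset S_1$. It is saturated if each $E_i/S_i$ is torsion free. A saturated subtriple is of type B if it has the form $\mathcal S=(S,0,0)$ with $0\ne S\subset E_1$ a saturated subbundle.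

For example, the image of $\mathcal O(-1)\xrightarrow{Z_1}\mathcal O$ is not saturated, because the quotient is a skyscraper sheaf at $z=0$. On a Riemann surface torsion free sheaves are locally free, so a saturated $S$ is a genuine subbundle. In (4), $(S,0,0)$ is saturated of type B, and $\Phi(E_2)\not\subset S$.

**Phases.** Let $\Theta$ be the phase of the central charge $Z_{\mathcal X}$ used for $Z$-stability. We need two facts about it. For a triple solving the system, $\Theta(\mathcal E)=\hat\theta$. For $\mathcal S=(S,0,0)$, the inequality $\Theta(\mathcal S)\le\Theta(\mathcal E)$ (respectively equality) is equivalent to $\mathcal P(S)\le0$ (respectively $=0$), where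
$$\mathcal P(S)=2\pi\cos(\hat\theta)\deg S-\sin(\hat\theta)\,\mathrm{rk}(S)\,V .\tag{5}$$

The following was conjectured by Tristan C. Collins and Yukai Zhang, "The deformed Vortex equations and equivariant stability conditions", arXiv:2607.17459 (2026).

**Conjecture.** Suppose $\mathcal E=(E_1,E_2,\Phi)$ admits a solution $(h_1,h_2)$ of the system with $\cos\hat\theta>0$, and let $\mathcal S=(S,0,0)$ be a saturated subtriple of type B. Then $\Theta(\mathcal S)\le\Theta(\mathcal E)$, with equality if and only if $E_1$ splits orthogonally (with respect to $h_1$) and holomorphically as $E_1=S\oplus Q$, and $\Phi\in H^0(X,Q\otimes E_2^\vee)$.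

It is known, including the characterization of equality, under either of two additional hypotheses: (i) $\Phi(E_2)\subset S$; (ii) $\cos\hat\theta\ge\frac{4\pi}\sigma\sin\hat\theta$. The example of Section 1 satisfies neither of them for $S=\mathcal O(1)$, and the conclusion holds there nevertheless. In general, however, the conjecture is false, and both halves fail. Throughout, $\cos\hat\theta>0$ means $\hat\theta\in(0,\pi/2)$, and we write
$$c=\cos\hat\theta,\quad s=\sin\hat\theta,\quad \tau=\frac{4\pi}\sigma,\quad D=c+(\tau-|\Phi|^2)s .$$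

**Theorem A.** There are a Kähler form $\omega_X$ on $\mathbb P^1$, $\sigma>0$ and $\hat\theta\in(0,\pi/2)$ such that the triple (4) admits a smooth solution of (1)–(3) with $c\deg S-s\,\mathrm{rk}(S)\frac V{2\pi}>0$, that is, $\Theta(S,0,0)>\Theta(\mathcal E)$.

**Theorem B.** There are also $\omega_X$, $\sigma$, $\hat\theta\in(0,\pi/2)$ and a smooth solution for (4) with $\Theta(S,0,0)=\Theta(\mathcal E)$, although no holomorphic splitting $E_1=S\oplus Q'$ with $\Phi\in H^0(Q'\otimes E_2^\vee)$ exists.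

**Theorem C.** Let $X$ be arbitrary, let $(h_1,h_2)$ solve (1)–(3) with $c>0$, let $\mathcal S=(S,0,0)$ be saturated, and let $\pi$ be the orthogonal projection to $S$. If pointwise
$$s^2\,|(1-\pi)\nabla\Phi|^2\,(D-2c)\le4c,\tag{6}$$
then $\Theta(\mathcal S)\le\Theta(\mathcal E)$. If moreover (6) is strict at some point, equality holds iff $E_1=S\oplus Q$ orthogonally and holomorphically with $\Phi\in H^0(Q\otimes E_2^\vee)$.

Hypothesis (ii) says $\tau s\le c$, so $D\le2c$. Then the left side of (6) is $\le0<4c$ everywhere, so Theorem C contains case (ii). The theorems do not determine an optimal threshold for $\tau\tan\hat\theta$, nor do they prove failure for every prescribed $\sigma$.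

## 3. An integral formula for the phase difference

**Conventions.** Locally let $e$ be a $(1,0)$-form with $i\Lambda(e\wedge\bar e)=1$; then $i\Lambda(\bar e\wedge e)=-1$. Norms of forms are $|xe|^2=|x|^2=|x\bar e|^2$. We often use one letter for a form and for its coefficient with respect to $e$ or $\bar e$. We write $\partial,\bar\partial$ for the two parts of a Chern connection. Since $\Phi$ is holomorphic, $\nabla\Phi=\partial\Phi$, and $(\nabla\Phi)(\nabla\Phi)^*=i\Lambda(\nabla\Phi\wedge(\nabla\Phi)^*)$. On functions put $\Delta=i\Lambda\bar\partial\partial$, a nonnegative operator; then $i\Lambda F(He^u)=i\Lambda F(H)+\Delta u$. All integrals over $X$ are against $\omega_X$.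

For sections $\eta,\zeta$ and a $(0,1)$-form $\gamma$ with values in a Hermitian holomorphic bundle,
$$\int\langle i\Lambda\bar\partial\partial\eta,\zeta\rangle=\int\langle\partial\eta,\partial\zeta\rangle,\quad \int\langle i\Lambda\partial\gamma,\zeta\rangle=-\int\langle\gamma,\bar\partial\zeta\rangle,\quad i\Lambda(\partial\bar\partial+\bar\partial\partial)=i\Lambda F.\tag{7}$$
The third identity is the definition of the curvature. For the second, write $\gamma=g\bar e$, $\bar\partial\zeta=x\bar e$. Then $\partial\langle\gamma,\zeta\rangle=\langle\partial\gamma,\zeta\rangle-\langle g,x\rangle\bar e\wedge e$. Apply $i\Lambda$ and integrate; the left side gives zero by Stokes, so $0=\int\langle i\Lambda\partial\gamma,\zeta\rangle+\int\langle g,x\rangle$. The first identity is the same computation with $\bar\partial\langle\partial\eta,\zeta\rangle$, where $i\Lambda(e\wedge\bar e)=+1$ reverses the sign.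

**Reformulation of the system.** Put $A=i\Lambda F_1$, $a_2=i\Lambda F_2$, $P=\Phi\Phi^*$, $\mathcal N=(\nabla\Phi)(\nabla\Phi)^*$, and
$$A'=A+\tfrac cs,\qquad a_2'=a_2+\tfrac cs,\qquad \mathcal H=c+sP .$$
Expanding with the anticommutator, $\frac12\{A',\mathcal H\}=cA+\frac s2\{A,P\}+\frac{c^2}s+cP$. Since $\frac{c^2}s-\frac1s=-s$, equation (1) is $\mathbb E=0$ with
$$\mathbb E:=c(A+P)-s\big(1-\tfrac12\{A,P\}+\tfrac12\mathcal N\big)=\tfrac12\{A',\mathcal H\}-\tfrac1s-\tfrac s2\mathcal N .\tag{8}$$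
Since $sa_2+c=sa_2'$, equation (3) becomes, given $D>0$, which is (2),
$$sD\,a_2'=1+\tfrac{s^2}2|\nabla\Phi|^2 .\tag{9}$$

**Second fundamental form.** Let $S\subset E_1$ be a holomorphic subbundle and $Q=S^\perp\cong E_1/S$. In the smooth orthogonal splitting $E_1=S\oplus Q$,
$$\bar\partial_{E_1}=\begin{pmatrix}\bar\partial&\beta\\0&\bar\partial\end{pmatrix},\qquad \partial_{E_1}=\begin{pmatrix}\partial&0\\-\beta^*&\partial\end{pmatrix},\qquad \beta=b\bar e,\quad \beta^*=b^*e ,$$
with $\beta$ a $(0,1)$-form with values in $\mathrm{Hom}(Q,S)$. The entry $-\beta^*$ is forced by metric compatibility: $0=\partial\langle x,y\rangle=\langle-b^*x,y\rangle e+\langle x,by\rangle e$ for sections $x$ of $S$ and $y$ of $Q$.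

A small example, which we need later: let $E_1=S\oplus Q$ holomorphically, let $f$ be a smooth section of $\mathrm{Hom}(Q,S)$, and take a metric that makes $S$ orthogonal to the graph $\{fy+y:y\in Q\}$. For the map $g(x,y)=(x+fy,\,y)$ we get $g^{-1}\bar\partial g(x,y)=(\bar\partial x+(\bar\partial f)y,\,\bar\partial y)$. So $\beta=\bar\partial f$.

Write $\Phi=\Phi_S+\Phi_Q$ and $w=\partial\Phi_Q$, with $\partial$ the Chern connections of $S\otimes E_2^\vee$ and $Q\otimes E_2^\vee$. Reading off components of $\bar\partial\Phi=0$, of $\partial\Phi$ and of the curvature, where $i\Lambda(-\beta\wedge\beta^*)=bb^*$, we get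
$$\begin{aligned}&\bar\partial\Phi_S=-\beta\Phi_Q,\qquad \bar\partial\Phi_Q=0,\qquad \pi\nabla\Phi=\partial\Phi_S,\qquad (1-\pi)\nabla\Phi=w-\beta^*\Phi_S,\\ &A_{SS}=i\Lambda F_S+bb^*,\qquad A_{SQ}=i\Lambda\partial\beta .\end{aligned}\tag{10}$$

**Lemma 1.** For a solution of (1)–(3), $\mathcal P(S)=-\int I$ with
$$I=c|\beta|^2+s\,a_2'|\Phi_S|^2+\tfrac s2|\partial\Phi_S|^2+s|\beta^*\Phi_S|^2-s\,\mathrm{Re}\langle w,\beta^*\Phi_S\rangle .\tag{11}$$

**Step 1: integrate the $S$-trace of (1).** From (10), $\int\mathrm{tr}(\pi A)=2\pi\deg S+\int|\beta|^2$. Since $\mathrm{tr}(\pi AP)=\langle A\Phi,\Phi_S\rangle$ and $\mathrm{tr}(\pi PA)$ is its conjugate, $\frac12\mathrm{tr}(\pi\{A,P\})=\mathrm{Re}\langle A\Phi,\Phi_S\rangle$. Also $\mathrm{tr}(\pi P)=|\Phi_S|^2$ and $\mathrm{tr}(\pi\mathcal N)=|\partial\Phi_S|^2$. So $\int\mathrm{tr}(\pi\mathbb E)=0$ reads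
$$0=\mathcal P(S)+\int c|\beta|^2+c|\Phi_S|^2+s\,\mathrm{Re}\langle A\Phi,\Phi_S\rangle-\tfrac s2|\partial\Phi_S|^2 .$$

**Step 2: the part of $\langle A\Phi,\Phi_S\rangle$ from $A_{SS}$.** The curvature of $S\otimes E_2^\vee$ gives $(i\Lambda F_S-a_2)\Phi_S=i\Lambda(\partial\bar\partial+\bar\partial\partial)\Phi_S$. Pairing with $\Phi_S$ and using (7),
$$\int\langle A_{SS}\Phi_S,\Phi_S\rangle=\int|\beta^*\Phi_S|^2+a_2|\Phi_S|^2+|\partial\Phi_S|^2-|\bar\partial\Phi_S|^2 .$$

**Step 3: the part from $A_{SQ}$.** By Leibniz $\partial(\beta\Phi_Q)=(\partial\beta)\Phi_Q-\beta\wedge w$, and $i\Lambda(\beta\wedge w)=-bw$. With $\beta\Phi_Q=-\bar\partial\Phi_S$,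
$$A_{SQ}\Phi_Q=i\Lambda\partial(\beta\Phi_Q)-bw=-i\Lambda\partial\bar\partial\Phi_S-bw .\tag{12}$$
Hence $\int\langle A_{SQ}\Phi_Q,\Phi_S\rangle=\int|\bar\partial\Phi_S|^2-\langle w,\beta^*\Phi_S\rangle$.

**Step 4: add.** The terms $|\bar\partial\Phi_S|^2$ cancel, $-\frac s2+s=\frac s2$ is the coefficient of $|\partial\Phi_S|^2$, and $c+sa_2=sa_2'$. This is (11). $\square$

**Two easy cases.** If $\Phi=0$, then $I=c|\beta|^2\ge0$: curvature decreases in holomorphic subbundles. If $\Phi(E_2)\subset S$, then $\Phi_Q=0$, so $w=0$. Every remaining term of $I$ is nonnegative since $a_2'>0$ by (9), and $I\equiv0$ forces $\Phi_S=0$ and $\beta=0$. This is case (i).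

The only term of (11) without a sign is $-s\,\mathrm{Re}\langle w,\beta^*\Phi_S\rangle$, and it needs $w=\partial\Phi_Q\neq0$.

## 4. The pointwise estimate and Theorem C

The natural first attempt is to absorb the cross term by Cauchy–Schwarz, at each point separately.

**Proof of Theorem C.** A saturated $S$ is a subbundle, so Lemma 1 applies. Let $u=(1-\pi)\nabla\Phi=w-\beta^*\Phi_S$. The last two terms of $I$ add up to $-s\,\mathrm{Re}\langle u,\beta^*\Phi_S\rangle$.

**Step 1: reduce to a binary form.** We have $|\nabla\Phi|^2=|u|^2+|\partial\Phi_S|^2$, so (9) gives $sa_2'=\frac1D\big(1+\frac{s^2}2(|u|^2+|\partial\Phi_S|^2)\big)$. With $|\beta^*\Phi_S|\le|\beta||\Phi_S|$,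
$$I\ \ge\ \tfrac s2|\partial\Phi_S|^2+\Big[\tfrac{1+\frac{s^2}2|u|^2}D|\Phi_S|^2-s|u|\,|\beta|\,|\Phi_S|+c|\beta|^2\Big].\tag{13}$$
As a quadratic form in $(|\Phi_S|,|\beta|)\in\mathbb R^2$ the bracket is nonnegative iff $\frac{4c}D\big(1+\frac{s^2}2|u|^2\big)\ge s^2|u|^2$. Multiplying by $D>0$, this is $4c\ge s^2|u|^2(D-2c)$, which is (6). It is positive definite iff (6) is strict. So (6) gives $I\ge0$ and $\mathcal P(S)\le0$.

**Step 2: equality.** If $\mathcal P(S)=0$, then $I\equiv0$, hence $\partial\Phi_S=0$ and the bracket vanishes. Near a point where (6) is strict the form is definite, so $\Phi_S=0$ there. Since $\partial\Phi_S=0$, the conjugate of $\Phi_S$ is a holomorphic section of the conjugate bundle, so $\Phi_S\equiv0$. Then $I=c|\beta|^2$, so $\beta\equiv0$. Thus $E_1=S\oplus Q$ holomorphically and orthogonally, and $\Phi=\Phi_Q\in H^0(Q\otimes E_2^\vee)$. Conversely, if $\beta=0$ and $\Phi_S=0$, then $I=0$ and equality holds; this direction does not need (6). $\blacksquare$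

**Where the estimate stops.** At a point where $s^2|u|^2(D-2c)>4c$ the bracket in (13) is indefinite. If $S$ and $Q$ are line bundles, $|\beta^*\Phi_S|=|\beta||\Phi_S|$, and the phases can be aligned so that $\mathrm{Re}\langle u,\beta^*\Phi_S\rangle=|u||\beta||\Phi_S|$. So for $\partial\Phi_S=0$ the inequality (13) is an equality, and $I$, as an algebraic expression, takes negative values. A better pointwise treatment of these quantities is not available. Whether $\int I$ can be negative depends on which $\beta$ and $\Phi_S$ occur in a global solution.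

## 5. Turning on $\Phi_S$: the second-order functional

**The plan.** Start from a *decoupled* solution, with $\Phi_S=0$ and $\beta=0$. There $\mathcal P(S)=0$, the borderline case. Now switch on a small component $\Phi_S$ of size $\varepsilon$. By (11), $\mathcal P(S)=-\varepsilon^2J+\dots$, where $J$ is the second-order part of $\int I$, and the sign of $J$ decides. The form $\beta$ is not ours to choose: the off-diagonal block of (1) determines it. The observation that makes the problem tractable is that, to leading order, this off-diagonal equation is *the Euler–Lagrange equation of $J$ itself*. So $\beta$ comes from the minimizer of $J$, and one explicit test section with $J<0$ will settle the sign.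

From here on $X=\mathbb P^1$, with $S,Q,E_2$ as in (4), $\Phi_Q=Z_1$, $e_0=Z_0^{10}$.

**Circle symmetry.** $S^1$ acts by $z\mapsto e^{i\alpha}z$. Linearize $\mathcal O(1)$ through $(Z_0,Z_1)\mapsto(e^{-i\alpha}Z_0,Z_1)$, so that $Z_1$ is invariant, and $\mathcal O(10)$ through the tenth power of $(Z_0,Z_1)\mapsto(Z_0,e^{i\alpha}Z_1)$, so that $Z_0^{10}$ is invariant. Lift the action arbitrarily to $E_2$, and to $Q=E_2\otimes\mathcal O(1)$ and $S=E_2\otimes\mathcal O(10)$ by tensoring. Then $\Phi_Q\in H^0(\mathrm{Hom}(E_2,Q))$ and $e_0\in H^0(\mathrm{Hom}(E_2,S))$ are invariant. "Invariant" refers to this action. For example, on $\mathbb C^*$ an invariant section of $\mathrm{Hom}(Q,S)$ is a radial function times $e_0/\Phi_Q$.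

**Decoupled solutions.** Suppose invariant $\omega_X$, $\theta_0\in(0,\frac\pi2)$, $\tau_0>0$ and invariant smooth metrics $H_S,H_Q,H_2$ are such that, with
$$q^2=|\Phi_Q|^2,\quad k=c+sq^2,\quad D=c+s\tau-sq^2>0,\quad w=\partial\Phi_Q,\quad M=\tfrac1s+\tfrac s2|w|^2,\quad a_Q'=i\Lambda F_Q+\tfrac cs,$$
we have
$$i\Lambda F_S=\tfrac sc,\qquad k\,a_Q'=M,\qquad D\,a_2'=M .\tag{14}$$
Put $A_S'=i\Lambda F_S+\frac cs=\frac1{sc}$. Here $A'$, $\mathcal H$ and $\mathcal N$ are $\mathrm{diag}(A_S',a_Q')$, $\mathrm{diag}(c,k)$ and $\mathrm{diag}(0,|w|^2)$. So by (8) and (9) these data solve (1)–(3) for $(S\oplus Q,E_2,(0,\Phi_Q))$. Integrating the first equation gives $2\pi\deg S=\frac scV$, that is $\mathcal P(S)=0$.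

**The functional.** For $f\in C^2(\mathrm{Hom}(Q,S))$ put $\beta_f=\bar\partial f=b\bar e$ and $\varphi_f=e_0-f\Phi_Q$, so $\bar\partial\varphi_f=-\beta_f\Phi_Q$. Define
$$J(f)=\int c|\beta_f|^2+s\,a_2'|\varphi_f|^2+\tfrac s2|\partial\varphi_f|^2-s\,\mathrm{Re}\langle bw,\varphi_f\rangle .\tag{15}$$
Let $\mathcal Q(\delta)$ be its quadratic part: replace $\beta_f,\varphi_f$ by $\bar\partial\delta,-\delta\Phi_Q$.

If $\Phi_Q$ had no zero, then $f=e_0/\Phi_Q$ would be holomorphic with $\varphi_f=0$, $\beta_f=0$ and $J(f)=0$; this is the automorphism trick of Section 1. In our case $\Phi_Q$ vanishes at $z=0$, and every $f$ has $\varphi_f(0)=e_0(0)\ne0$.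

**Lemma 2.** $dJ_f(\delta)=-2\,\mathrm{Re}\int\langle\Gamma(f),\delta\rangle$ with
$$2\Gamma(f)=(2c+sq^2)\,i\Lambda\partial\bar\partial f+s(A_S'+a_Q')\,\varphi_f\Phi_Q^*-s\,(\partial\varphi_f)w^* .\tag{16}$$

**Proof.** Write $a=i\Lambda\partial\beta_f$, $\varphi=\varphi_f$. The variations are $\dot\beta=\bar\partial\delta$, $\dot\varphi=-\delta\Phi_Q$. We move every derivative off $\delta$ with (7), term by term.

The first term of $J$ gives $2c\,\mathrm{Re}\int\langle\beta_f,\bar\partial\delta\rangle=-2c\,\mathrm{Re}\int\langle a,\delta\rangle$. The second gives $-2s\,\mathrm{Re}\int a_2'\langle\varphi\Phi_Q^*,\delta\rangle$.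

The third gives $-s\,\mathrm{Re}\int\langle\partial\varphi,\partial(\delta\Phi_Q)\rangle=-s\,\mathrm{Re}\int\langle(i\Lambda\bar\partial\partial\varphi)\Phi_Q^*,\delta\rangle$. The curvature of $S\otimes E_2^\vee$ gives $i\Lambda\bar\partial\partial\varphi=(A_S'-a_2')\varphi-i\Lambda\partial\bar\partial\varphi$, and as in (12) $-i\Lambda\partial\bar\partial\varphi=i\Lambda\partial(\beta_f\Phi_Q)=a\Phi_Q+bw$. So $i\Lambda\bar\partial\partial\varphi=(A_S'-a_2')\varphi+a\Phi_Q+bw$.

In the fourth, varying $\varphi$ gives $+s\,\mathrm{Re}\int\langle bw\Phi_Q^*,\delta\rangle$. Varying $b$ gives $-s\,\mathrm{Re}\int\langle\varphi w^*,\bar\partial\delta\rangle=+s\,\mathrm{Re}\int\langle i\Lambda\partial(\varphi w^*),\delta\rangle$, where $\varphi w^*$ is a $(0,1)$-form. Now $\partial(\varphi w^*)=\partial\varphi\wedge w^*+\varphi\,(\bar\partial w)^*$. Since $\bar\partial w=\bar\partial\partial\Phi_Q$ is the curvature of $Q\otimes E_2^\vee$ applied to $\Phi_Q$, we have $i\Lambda\bar\partial w=(a_Q'-a_2')\Phi_Q$.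 The curvature is an imaginary $2$-form, so taking adjoints changes the sign: $i\Lambda(\bar\partial w)^*=-(a_Q'-a_2')\Phi_Q^*$. Hence $i\Lambda\partial(\varphi w^*)=(\partial\varphi)w^*-(a_Q'-a_2')\varphi\Phi_Q^*$.

Now sum. The coefficient of $a$ is $-(2c+sq^2)$; the two $bw\Phi_Q^*$ terms cancel; the coefficient of $\varphi\Phi_Q^*$ is $-2sa_2'-s(A_S'-a_2')-s(a_Q'-a_2')=-s(A_S'+a_Q')$; and $+s(\partial\varphi)w^*$ remains. The sum is $-2\Gamma(f)$. $\square$

**The deformed problem.** For $\varepsilon\in\mathbb R$ let $\mathcal E_\varepsilon=(S\oplus Q,\,E_2,\,(\varepsilon e_0,\Phi_Q))$. For $\varepsilon\neq0$ the automorphism $\mathrm{diag}(\varepsilon,1)$ identifies (4) with $\mathcal E_\varepsilon$ and preserves $S$. Given invariant real functions $u_S,u_Q,u_2$ and an invariant section $f$ of $\mathrm{Hom}(Q,S)$, let $h_2=H_2e^{u_2}$, and let $h_1$ make $S$ and $\{\varepsilon fy+y:y\in Q\}\cong Q$ orthogonal, with metrics $H_Se^{u_S}$ and $H_Qe^{u_Q}$. By the example in Section 3, in this splitting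
$$\beta=\varepsilon\,\bar\partial f,\qquad \Phi_S=\varepsilon\varphi_f,\qquad\text{and the $Q$-part of $\Phi$ is }\Phi_Q .$$
All terms of the equations are polynomial in $\varepsilon$. Changing $\varepsilon$ to $-\varepsilon$ changes the signs of $\beta$ and $\Phi_S$, which is conjugation by $\mathrm{diag}(-1,1)$. So the blocks $\mathbb E_{SS},\mathbb E_{QQ}$ of (8) and
$$\mathbb D:=D(c+sa_2)-1-\tfrac{s^2}2|\nabla\Phi|^2$$
are even in $\varepsilon$, while $\mathbb E_{SQ}$ is odd: $\mathbb E_{SQ}=\varepsilon\,\mathcal G$ with $\mathcal G$ polynomial in $\varepsilon$. The block $\mathbb E_{QS}$ is the adjoint of $\mathbb E_{SQ}$.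

Now compute $\mathcal G$ at $\varepsilon=0$ and at the metrics $H_S,H_Q,H_2$. To first order in $\varepsilon$, $\mathcal H_{SQ}=s\varepsilon\varphi_f\Phi_Q^*$, $A'_{SQ}=\varepsilon\,i\Lambda\partial\bar\partial f$ and $\mathcal N_{SQ}=\varepsilon(\partial\varphi_f)w^*$. So (8) gives
$$\mathcal G|_{\varepsilon=0}=\tfrac12(c+k)\,i\Lambda\partial\bar\partial f+\tfrac s2(A_S'+a_Q')\varphi_f\Phi_Q^*-\tfrac s2(\partial\varphi_f)w^*=\Gamma(f),\tag{17}$$
because $c+k=2c+sq^2$. This is the announced coincidence: the off-diagonal equation at leading order is $\Gamma(f)=0$.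

## 6. Solving the system near a decoupled solution

For Theorem B we need solutions depending continuously on a parameter, so we use the implicit function theorem in a uniform version.

**Uniform implicit function theorem.** Let $R=[K_0,K_1]$ and let $\mathcal F(\varepsilon,K,u)\in\mathcal B_2$ be continuous, with $D_u\mathcal F$ jointly continuous, for $|\varepsilon|<1$, $K\in R$, $u$ in a Banach space $\mathcal B_1$. Let $u_0:R\to\mathcal B_1$ be continuous with $\mathcal F(0,K,u_0(K))=0$ and $L_K=D_u\mathcal F(0,K,u_0(K))$ invertible for all $K$. Then there are $\varepsilon_0,r>0$ such that for $|\varepsilon|\le\varepsilon_0$, $K\in R$ there is a unique $u(\varepsilon,K)$ with $\|u-u_0(K)\|\le r$ and $\mathcal F(\varepsilon,K,u)=0$; it is continuous in $(\varepsilon,K)$, and $u(0,K)=u_0(K)$.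

**Proof.** $K\mapsto L_K^{-1}$ is continuous on the compact $R$, so $C=\sup_R\|L_K^{-1}\|<\infty$. The function $\|D_u\mathcal F(\varepsilon,K,u_0(K)+y)-L_K\|$ is continuous and vanishes on the compact set $\{\varepsilon=0,\,y=0,\,K\in R\}$. So it is $\le\frac1{2C}$ for $|\varepsilon|\le\varepsilon_0$, $\|y\|\le r$, $K\in R$. After shrinking $\varepsilon_0$, $\|\mathcal F(\varepsilon,K,u_0(K))\|\le\frac r{2C}$. Then $y\mapsto y-L_K^{-1}\mathcal F(\varepsilon,K,u_0(K)+y)$ is a $\frac12$-contraction of the $r$-ball, sends $0$ into the ball of radius $\frac r2$, hence maps the $r$-ball to itself, and depends continuously on $(\varepsilon,K)$. Its fixed point is the solution and is continuous. $\square$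

**Proposition 3.** Assume $\mathcal Q(\delta)>0$ for every invariant $\delta\ne0$ in $C^{2,\gamma}$. Then there is a unique invariant $f_0\in C^{2,\gamma}$ with $\Gamma(f_0)=0$; it is smooth and minimizes $J$ among invariant $f\in C^{2,\gamma}$. For all small $\varepsilon\ne0$ there are $(\theta_\varepsilon,\tau_\varepsilon)\to(\theta_0,\tau_0)$ and a smooth solution of (1)–(3) for $\mathcal E_\varepsilon$ (with $\omega_X$ fixed), and
$$2\pi\cos\theta_\varepsilon\deg S-\sin\theta_\varepsilon\,V=-\varepsilon^2\big(J(f_0)+o(1)\big).\tag{18}$$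
If the base data depend continuously (in $C^\infty$) on $K$ in a compact interval and the positivity holds for each $K$, then $J(f_0)$ is continuous in $K$, $\varepsilon$ may be taken in a $K$-independent interval, the solutions depend continuously on $(\varepsilon,K)$, and $o(1)$ is uniform in $K$.

**Step 1: the map.** The unknowns are $(u_S,u_Q,u_2,f,\theta,\tau)$, with functions and sections invariant in $C^{2,\gamma}$, and $u_S,u_2$ of mean zero for the Fubini–Study form. The map is $(\mathbb E_{SS},\mathbb E_{QQ},\mathbb D,\mathcal G)$ with values in invariant $C^{0,\gamma}$. It preserves invariance because $\omega_X$, the base metrics, $e_0$, $\Phi_Q$ and the holomorphic structures are invariant. It is smooth: polynomial in the $2$-jets of the unknowns, in $\varepsilon$, $\tau$ and in exponentials of $\pm u_S,\pm u_Q,\pm u_2$, and smooth in $\theta$.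

At $\varepsilon=0$ we have $\mathbb E_{SS}=c\,i\Lambda F(H_Se^{u_S})-s$, which involves only $(u_S,\theta)$; the pair $(\mathbb E_{QQ},\mathbb D)$ involves only $(u_Q,u_2,\tau,\theta)$; only $\mathcal G$ involves $f$. So the linearization at $\varepsilon=0$ is block triangular, with diagonal blocks in $(\dot u_S,\dot\theta)$, $(\dot u_Q,\dot u_2,\dot\tau)$ and $\dot f$. Steps 3–5 show that each is an isomorphism.

**Step 2: an index count.** The operators $1+\Delta$ on functions and $1-i\Lambda\partial\bar\partial=1+\bar\partial^*\bar\partial$ on sections of $\mathrm{Hom}(Q,S)$ are positive self-adjoint elliptic, hence isomorphisms $C^{2,\gamma}\to C^{0,\gamma}$. They are equivariant, hence isomorphisms between the invariant subspaces. Multiplication by a positive smooth invariant function is an isomorphism, and operators of order $\le1$ are compact from $C^{2,\gamma}$ to $C^{0,\gamma}$. So on invariant objects any operator (positive function)$\cdot\Delta$ or (positive function)$\cdot i\Lambda\partial\bar\partial$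 plus terms of order $\le1$, or a diagonal system of such operators plus lower-order terms, has index $0$.

**Step 3: the block $(\dot u_S,\dot\theta)$.** With $\dot c=-s\dot\theta$ and $\dot s=c\dot\theta$ the map is $c\Delta\dot u_S+\big(-s\cdot\frac sc-c\big)\dot\theta=c\Delta\dot u_S-\frac1c\dot\theta$. Given a right side, integration determines $\dot\theta$, and then $\dot u_S$ is the unique mean-zero solution of a Poisson equation. So this is an isomorphism.

**Step 4: the block $(\dot u_Q,\dot u_2,\dot\tau)$.** At $\varepsilon=0$ we are linearizing $\big(ka_Q'-M,\;s(Da_2'-M)\big)$ with $\theta$ fixed. In $(\dot u_Q,\dot u_2)$ the leading part is $(k\Delta\dot u_Q,\,sD\Delta\dot u_2)$, of index $0$. The mean-zero condition on $\dot u_2$ and the extra unknown $\dot\tau$ compensate each other, so the index is still $0$, and injectivity suffices. Take an element of the kernel.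

*$\dot\tau=0$.* For arbitrary metrics, $\partial q^2=\langle w,\Phi_Q\rangle$ and therefore $\Delta q^2=(a_Q'-a_2')q^2-|w|^2$. Inserting $k=c+sq^2$ and $D=c+s\tau-sq^2$,
$$ka_Q'+Da_2'-2M=c\,a_Q'+(c+s\tau)a_2'-\tfrac2s+s\Delta q^2 .\tag{19}$$
The integrals of $a_Q'$ and $a_2'$ are topological up to a fixed constant, so the integral of the right side depends on the metrics and $\tau$ only through $\tau$, with derivative $s\int a_2'=s\int M/D>0$. In the kernel the variation of the left side is zero, so $\dot\tau=0$.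

*An equation without gradient terms.* Let $\nu=\dot u_Q-\dot u_2$, $x=k$, and $2\kappa=k+D=2c+s\tau$, which is now constant along the variation. Put $\mu=\sqrt{kD}=\sqrt{x(2\kappa-x)}$. Differentiating $q^2$ gives $\dot x=sq^2\nu=(x-c)\nu$. Away from the zero of $\Phi_Q$, $\Delta\log q^2=a_Q'-a_2'$. In the kernel, $a_Q'=M/k$ and $a_2'=M/D$ hold to first order along the variation, so to first order
$$\Delta\log q^2=M\Big(\frac1k-\frac1D\Big)=M\,\frac{2(\kappa-x)}{\mu^2}.$$
Here $M$ contains $|w|^2$. To remove it, look for $Y(x)$ with $\partial Y=g(x)\,\partial\log q^2$. Since $\partial x=(x-c)\partial\log q^2$ and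
$$\langle\partial\log q^2,\partial x\rangle=(x-c)\,|\partial\log q^2|^2=sq^2\,\frac{|w|^2}{q^2}=s|w|^2,$$
we get $\Delta Y=g\,\Delta\log q^2-g_x\,s|w|^2$. The $|w|^2$ terms cancel if $g_x/g=(\kappa-x)/\mu^2$, that is, for $g=\mu$, because $\mu_x=(\kappa-x)/\mu$. So let $Y_x=\mu/(x-c)$. Then, to first order along the variation,
$$\Delta Y=\frac{\kappa-x}\mu\big(2M-s|w|^2\big)=\frac{2(\kappa-x)}{s\mu}.\tag{20}$$

*Conclusion of injectivity.* Differentiate (20), with $\dot Y=Y_x\dot x=\mu\nu$ and $\frac d{dx}\frac{\kappa-x}\mu=-\frac{\mu^2+(\kappa-x)^2}{\mu^3}=-\frac{\kappa^2}{\mu^3}$: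
$$\Delta(\mu\nu)+\frac{2\kappa^2}{s\mu^3}(x-c)\,\nu=0 .$$
Both sides are continuous on $\mathbb P^1$, so this holds everywhere. Pair with $\mu\nu$: $\int|\partial(\mu\nu)|^2+\int\frac{2\kappa^2}{s\mu^2}(x-c)\nu^2=0$. Since $x>c$ off one point, $\nu=0$. Then the metric on $Q\otimes E_2^\vee$ does not vary, so $\dot M=\dot k=\dot D=0$, and the kernel equations become $\Delta\dot u_Q=\Delta\dot u_2=0$. So $\dot u_2=0$ by the mean-zero condition, and $\dot u_Q=\nu+\dot u_2=0$.

**Step 5: the block in $f$.** By (17) it is the linear part $L$ of $\Gamma$, that is, $\frac{2c+sq^2}2\,i\Lambda\partial\bar\partial$ plus terms of order $\le1$, of index $0$ on invariant sections. By Lemma 2, $2\mathcal Q(\delta)=-2\,\mathrm{Re}\int\langle L\delta,\delta\rangle$. So positivity of $\mathcal Q$ makes $L$ injective, hence an isomorphism.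

**Step 6: $f_0$.** Since $\Gamma(f)=\Gamma(0)+Lf$, there is exactly one invariant zero, $f_0=-L^{-1}\Gamma(0)$. It is smooth by elliptic regularity and continuous in $K$ because $L$ and $\Gamma(0)$ are; hence $J(f_0)$ is continuous in $K$. Since $dJ_{f_0}=0$, $J(f_0+\delta)=J(f_0)+\mathcal Q(\delta)$, and $f_0$ is the minimizer.

**Step 7: solutions for $\varepsilon\neq0$.** Apply the uniform implicit function theorem with $u_0(K)=(0,0,0,f_0,\theta_0,\tau_0)$. For small $\varepsilon$ we keep $D>0$, $\theta_\varepsilon\in(0,\frac\pi2)$, $\tau_\varepsilon>0$, uniformly in $K$ by compactness. So (1)–(3) hold for metrics of class $C^{2,\gamma}$.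

**Step 8: smoothness.** Equation (1) says $\{A',\mathcal H\}=\frac2s+s\mathcal N$. Since $\mathcal H\ge c>0$, the map $Z\mapsto\{Z,\mathcal H\}$ is invertible: in an eigenbasis of $\mathcal H$ it multiplies entries by sums of two positive eigenvalues. So $A$ is a smooth function of the point, the metrics and their first derivatives, and so is $a_2$ by (9) and $D>0$. In local holomorphic frames $i\Lambda F$ is $h^{-1}\Delta h$ up to first-order terms. So $\Delta h$ is a smooth function of the point, $h$ and $\partial h$, for $h=(h_1,h_2)$. If $h\in C^{m,\gamma}$ with $m\ge2$, the right side is in $C^{m-1,\gamma}$, so $h\in C^{m+1,\gamma}$ by Schauder estimates. Hence $h$ is smooth.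

**Step 9: the expansion.** Apply Lemma 1 with $\beta=\varepsilon\bar\partial f_\varepsilon$ and $\Phi_S=\varepsilon\varphi_{f_\varepsilon}$. The term $s|\beta^*\Phi_S|^2$ is of order $\varepsilon^4$, and $\varepsilon^{-2}I$ converges uniformly to the integrand of $J(f_0)$. This is (18). Uniformity in $K$ follows from joint continuity on a compact set. $\square$

It remains to find decoupled solutions with $\mathcal Q>0$ on invariant sections and $J(f_0)<0$.

## 7. A one-parameter family of decoupled solutions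

**Radial formulas.** Let $z=e^{\ell+i\vartheta}$ and $'=d/d\ell$, so that $v'=2v(1-v)$. For radial $g$, $i\partial\bar\partial g=\frac12g''\,d\ell\wedge d\vartheta$. Write $\omega_X=\frac12W\,d\ell\wedge d\vartheta$. With $\zeta=\log z$ we may take $e=\frac{\sqrt W}2\,d\zeta$, so
$$\Delta g=-\frac{g''}W,\qquad |\partial g|^2=\frac{|g'|^2}W,\qquad \int g\,\omega_X=\pi\int gW\,d\ell .\tag{21}$$

**How the family arises.** Parametrize by $T\ge1$ and a constant $K$ through $k=cT^2$ and $k+D=cK^2$, that is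
$$q^2=\tfrac cs(T^2-1),\qquad \tau=(K^2-2)\tfrac cs,\qquad D=c(K^2-T^2).$$
Let $G=(\log q^2)'=\frac{2TT'}{T^2-1}$. Then $|w|^2W=q^2G^2$, because $|\partial q^2|^2=|w|^2q^2$, and therefore $MW=\frac Ws+\frac c2(T^2-1)G^2$. The last two equations of (14) require $\Delta\log q^2=M(\frac1k-\frac1D)$ off $z=0$, i.e.
$$-G'=MW\Big(\frac1k-\frac1D\Big)=\frac{K^2-2T^2}{c\,\hat\mu^2}\Big(\frac Ws+\frac c2(T^2-1)G^2\Big),\qquad \hat\mu=T\sqrt{K^2-T^2}.\tag{22}$$
Since $\hat\mu_T=T(K^2-2T^2)/\hat\mu$ and $T'=\frac{(T^2-1)G}{2T}$, we have $\hat\mu'G=\frac{(K^2-2T^2)(T^2-1)G^2}{2\hat\mu}$. So, exactly as in (20), the $G^2$ terms cancel and (22) is equivalent to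
$$-(\hat\mu G)'=\frac{K^2-2T^2}{sc\,\hat\mu}\,W .\tag{23}$$
The Kähler form is ours to choose, so (23) may be read as a *definition* of $W$, once a decreasing profile for $\hat\mu G$ is prescribed. At $z=0$ we need $T=1$ and $G=2$, hence $\hat\mu G=2\sqrt{K^2-1}$. The simplest choice is $\hat\mu G=2\sqrt{K^2-1}\,(1-v)$. It turns $G=\frac{2TT'}{T^2-1}$ into a differential equation for $T$, and (23) into a formula for $W$.

**The definitions.** Let $K>\sqrt2$. For $1\le T<K/\sqrt2$ set
$$\rho(T)=\sqrt{\frac{K^2-1}{K^2-T^2}},\qquad \eta(T)=\frac{\sqrt{(K^2-1)(K^2-T^2)}}{K^2-2T^2}.$$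
Both are $\ge1$ and increasing, since $\rho(1)=1$, $\eta(1)=\frac{K^2-1}{K^2-2}$ and $(\log\eta^2)_T=\frac{8T}{K^2-2T^2}-\frac{2T}{K^2-T^2}>0$. For $1<B<K/\sqrt2$ define $T=T_B(v)$ by
$$v=\exp\Big(-\int_T^B\frac{2y^2\,dy}{\rho(y)(y^2-1)}\Big),\quad\text{i.e.}\quad vT_v=\frac{\rho\,(T^2-1)}{2T^2},\quad T(0)=1,\ T(1)=B .\tag{24}$$
The integrand is $\frac1{y-1}$ plus a smooth function, so $v=(T-1)e^{\text{smooth}(T)}$. By the implicit function theorem $T$ is smooth in $(v,B,K)$, $T_v>0$, $T-1=v\cdot(\text{positive smooth})$, and $\partial_BT>0$ for $v>0$.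

**Choice of $B$.** Two degree conditions have to be met, for $S$ and for $E_2$. They will hold if $B$ satisfies
$$\int_0^1T\eta\,dv=I_1:=\frac{10K^2-1}{K^2-2}=10+\frac{19}{K^2-2}.\tag{25}$$
Let $\Psi(B)$ be the left side. Then $\partial_B\Psi>0$. As $B\to1$, $\Psi\to\frac{K^2-1}{K^2-2}<I_1$. As $B\to K/\sqrt2$, monotone convergence gives the integral for $B=K/\sqrt2$, where (24) still defines $T$ as a smooth function of $v$ and $K^2-2T^2=O(1-v)$; so $\eta$ is at least a constant times $\frac1{1-v}$ near $v=1$, and $\Psi\to\infty$. Hence there is a unique $B=B(K)$, and it depends smoothly on $K$. Put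
$$s^2=\frac9{I_1}\in(0,1),\quad c=\sqrt{1-s^2},\quad \tau=(K^2-2)\frac cs>0,\quad \omega_X=sc\,T\eta\,\omega_0,\quad q^2=\frac cs(T^2-1).\tag{26}$$

**Step 1: the equation for $q^2$.** By (26), $W=4sc\,v(1-v)T\eta$ and $W\,d\ell=2sc\,T\eta\,dv$. From (24), $T'=\frac{(1-v)\rho(T^2-1)}{T^2}$ and
$$G=\frac{2TT'}{T^2-1}=\frac{2(1-v)\rho}T .\tag{27}$$
So $\hat\mu G=2\sqrt{K^2-1}(1-v)$, and $-(\hat\mu G)'=4\sqrt{K^2-1}\,v(1-v)$. Since $T\eta=\frac{\sqrt{K^2-1}\,\hat\mu}{K^2-2T^2}$, the right side of (23) is the same. Hence (23) holds, and with it (22): $\Delta\log q^2=M/k-M/D$ off $z=0$. Also $D=c(K^2-T^2)>0$.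

**Step 2: the metric on $Q\otimes E_2^\vee$ and the metric $H_S$.** In the Fubini–Study metric $v=|Z_1|^2$, and $q^2/v$ is smooth and positive. So $q^2=|Z_1|^2$ for a smooth metric on $\mathcal O(1)$. Define $a_2':=M/D$, $a_Q':=M/k$; by Step 1 this metric has $i\Lambda F=a_Q'-a_2'$. The volume is $V=2\pi sc\,I_1=2\pi\cdot9\,\frac cs$, so $\frac scV=2\pi\cdot9$, and there is a metric $H_S$ on $\mathcal O(9)$ with $i\Lambda F_S=s/c$.

**Step 3: the metric $H_2$.** On $\mathcal O(-1)$ we need $i\Lambda F_2=a_2'-\frac cs$, so the condition is $\int(a_2'-\frac cs)\omega_X=-2\pi$. From $ka_Q'+Da_2'=2M$ and (19), where $c+s\tau=c(K^2-1)$,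
$$c(a_Q'-a_2')+cK^2a_2'=\tfrac2s-s\Delta q^2 .$$
Multiply by $W$ and integrate from $\ell=-\infty$, where $G\to2$ and $(q^2)'=q^2G\to0$. Let $I(v)=\int_0^vT\eta\,dv$ (from now on $I$ means this). The terms are $\int(a_Q'-a_2')W\,d\ell=2-G$, $\int\frac2sW\,d\ell=4cI$ and $-s\int\Delta q^2\,W\,d\ell=s\,q^2G=c(T^2-1)G$. With $T^2G=2(1-v)\rho T$,
$$\int_{-\infty}^\ell a_2'W\,d\ell=\frac1{K^2}\big(4I+T^2G-2\big)=\frac2{K^2}\big(2I+(1-v)\rho T-1\big).\tag{28}$$
At $v=1$, $\int(a_2'-\frac cs)\omega_X=2\pi\big[\frac{2I_1-1}{K^2}-c^2I_1\big]$ with $c^2I_1=I_1-9$. This equals $-2\pi$ iff $2I_1-1=K^2(I_1-10)$, i.e. $I_1(K^2-2)=10K^2-1$, which is (25). So $H_2$ exists, and $H_Q$ is defined by letting $H_Q\otimes H_2^{-1}$ be the metric of Step 2.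

All metrics are invariant and (14) holds. $H_S$ and $H_2$ are obtained from Fubini–Study metrics by solving Poisson equations, normalized by mean zero; afterwards $H_S$ is scaled by the constant fixed in Section 8. So everything depends smoothly on $K\in(\sqrt2,\infty)$.

## 8. The functional $J$ as a one-dimensional integral

**The norm of $e_0$.** Let $h=|e_0|^2$ for $H_S\otimes H_2^{-1}$, normalized by $h(0)=1$ through scaling $H_S$. Put $(\log h)'=-2n$. Since $\Delta\log h=A_S'-a_2'$ on $\mathbb C$, we have $n'=\frac12(A_S'-a_2')W$, with $n\to0$ at $z=0$. Using $\frac12\int A_S'W\,d\ell=\frac1{2sc}\int W\,d\ell=I$ and (28),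
$$n=I-\frac{2I+(1-v)\rho T-1}{K^2}\le I,\qquad n(1)=10,\tag{29}$$
where $n\le I$ because $a_2'>0$.

**The function $\psi$.** Let $\varphi$ be $\varphi_f$ or $-\delta\Phi_Q$, with $f,\delta$ invariant and $C^2$. On $\mathbb C$ the invariant section $e_0$ has no zero, so $\varphi=\psi e_0$ with $\psi$ radial, complex valued and $C^2$. Since $\Phi_Q(0)=0$, we have $\psi(0)=1$ for $\varphi_f$ and $\psi(0)=0$ for $-\delta\Phi_Q$. At $\infty$, in the frame $Z_1^{10}$, $\varphi$ has coefficient $\psi(r)z^{-10}$. This is continuous with nontrivial angular dependence, so it vanishes at $\infty$; as $\varphi$ is $C^1$, $h|\psi|^2=|\varphi|^2=O(e^{-2\ell})$ as $\ell\to+\infty$.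

**Step 1: write out $J$.** The relevant $\beta$ is $-\bar\partial\varphi/\Phi_Q$, and $w/\Phi_Q=\partial\log q^2$. In terms of $e$ the coefficients are
$$\beta:\ -\frac{\psi'}{\sqrt W}\frac{e_0}{\Phi_Q},\qquad \partial\varphi:\ \frac{\psi'-2n\psi}{\sqrt W}\,e_0,\qquad w:\ \frac G{\sqrt W}\,\Phi_Q .$$
So $-s\,\mathrm{Re}\langle bw,\varphi\rangle\,W=sGh\,\mathrm{Re}(\psi'\bar\psi)$, and
$$\frac J\pi=\int h\Big\{\frac c{q^2}|\psi'|^2+\frac s2|\psi'-2n\psi|^2+sG\,\mathrm{Re}(\psi'\bar\psi)+sa_2'W|\psi|^2\Big\}d\ell ,\tag{30}$$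
and likewise for $\mathcal Q$.

**Step 2: the pieces may be separated.** The function $h|\psi'|^2/q^2=|\beta|^2W$ is integrable, because $W\,d\ell$ is a finite measure and $|\beta|$ is bounded; hence so is $h|\psi'|^2$, since $q^2$ is bounded. At $+\infty$, $h|\psi|^2=O(e^{-2\ell})$ and $n,G$ are bounded, so $n^2h|\psi|^2$ and $nGh|\psi|^2$ are integrable there, as is $(|n|+G)h|\psi'\psi|$ by Cauchy–Schwarz. At $-\infty$, $\psi'=O(e^\ell)$, $n=O(e^{2\ell})$, and $G,h,\psi$ are bounded. Since $|\varphi|$ is bounded, terms of the form (bounded)$\cdot Wh|\psi|^2$ are integrable too.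

**Step 3: integrate by parts.** The cross terms in (30) combine to $s(G-2n)h\cdot\frac12(|\psi|^2)'$. The boundary term at $-\infty$ is $-s|\psi(0)|^2$, since $G\to2$, $n\to0$, $h\to1$; at $+\infty$ it vanishes. With $h'=-2nh$ the bulk term is
$$-\tfrac s2\big((G-2n)h\big)'|\psi|^2=h\big[-\tfrac s2G'+sn'+snG-2sn^2\big]|\psi|^2 .$$
The $-2sn^2$ cancels the $+2sn^2$ from expanding the square. Since $-G'=(a_Q'-a_2')W$ and $n'=\frac12(A_S'-a_2')W$, the $a_2'$ terms cancel as well:
$$\frac J\pi=-s|\psi(0)|^2+\int h\Big\{\Big(\frac c{q^2}+\frac s2\Big)|\psi'|^2+s\big[nG+\tfrac12(A_S'+a_Q')W\big]|\psi|^2\Big\}d\ell .$$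
The only negative contribution is now a point term at the zero of $\Phi_Q$.

**Step 4: use $v$ as variable.** We have $\frac c{q^2}+\frac s2=\frac s2\cdot\frac{T^2+1}{T^2-1}$ and $|\psi'|^2d\ell=2v(1-v)|\psi_v|^2dv$. Next, $G\,d\ell=\frac{2TT_v}{T^2-1}dv=\frac\rho{vT}dv$ and $\frac12A_S'W\,d\ell=T\eta\,dv$. Since $MW=\frac Ws+\frac c2(T^2-1)G\cdot G$, we get $MW\,d\ell=\big(2cT\eta+2c(1-v)\rho T_v\big)dv$, so $\frac12a_Q'W\,d\ell=\frac{MW}{2cT^2}d\ell=\big(\frac\eta T+\frac{(1-v)\rho T_v}{T^2}\big)dv$. Therefore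
$$\begin{aligned}\frac J{\pi s}&=-|\psi(0)|^2+\int_0^1h\Big\{\frac{T^2+1}{T^2-1}\,v(1-v)|\psi_v|^2+U|\psi|^2\Big\}dv,\\ U&=\frac{n\rho}{vT}+T\eta+\frac\eta T+\frac{(1-v)\rho T_v}{T^2}.\end{aligned}\tag{31}$$

**Lemma 4.** $U>0$ on $(0,1)$ for every $K>\sqrt2$. Hence $\mathcal Q>0$ on nonzero invariant sections.

**Proof.** The only term of $U$ that could be negative is the one with $n$; we bound $n$ from below and compare. By (24),
$$\frac{vT}\rho U=n+\frac{v(T^2+1)\eta}\rho+\frac{(1-v)\rho(T^2-1)}{2T^3}.$$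
By (29), $K^2>2$ and $I\ge0$, $n\ge\frac1{K^2}-\frac{(1-v)\rho T}{K^2}$. Write $\frac1{K^2}=\frac v{K^2}+\frac{1-v}{K^2}$. Then
$$\frac{vT}\rho U\ \ge\ \frac{v(T^2+1)\eta}\rho+\frac v{K^2}+\frac{1-v}{K^2}\Big\{1-\rho\Big(T-\frac{K^2(T^2-1)}{2T^3}\Big)\Big\}.$$
If the round bracket is $\le0$, we are done. Otherwise use $K^2\ge2T^2$. The bracket is at most $T-\frac{T^2-1}T=\frac1T$. Also $\rho^2=1+\frac{T^2-1}{K^2-T^2}$ decreases in $K^2$, so $\rho\le\frac{\sqrt{2T^2-1}}T$. The product is at most $\frac{\sqrt{2T^2-1}}{T^2}\le1$, because $T^4-2T^2+1\ge0$. So the braces are $\ge0$ and $U>0$.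

For $\mathcal Q(\delta)$ we have $\psi(0)=0$, so (31) has no negative term. If it is $0$ then $\psi\equiv0$, so $\delta=0$. $\square$

So Proposition 3 applies for every $K>\sqrt2$. Let $j(K)=J(f_0)$, a continuous function of $K$.

## 9. The sign of $j(K)$ at two values of $K$

**Lemma 5.** $j(\sqrt3)>0$.

**Proof.** For $K^2=3$ we are at the edge of hypothesis (ii): $\tau\tan\theta_0=K^2-2=1$ and $D=c(3-T^2)\le2c$. So the pointwise estimate works. We have
$$s|w||\beta||\varphi|\le c|\beta|^2+\frac{s^2|w|^2|\varphi|^2}{4c}\le c|\beta|^2+\frac{s^2|w|^2|\varphi|^2}{2D}.$$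
As $sa_2'=\frac1D\big(1+\frac{s^2}2|w|^2\big)$, (15) gives $J(f_0)\ge\int|\varphi_{f_0}|^2/D>0$, since $\varphi_{f_0}=e_0\ne0$ at $z=0$. $\square$

**Lemma 6.** $j(1000)<0$.

The idea: for large $K$, $\rho$ and $\eta$ are nearly $1$, and by (25) $T$ has average about $10$. So $T$ is large on most of $[0,1]$, while $T=1$ at $v=0$. Then $\psi=1/T$ starts at the compulsory value $1$ and becomes small quickly, at moderate cost in $|\psi_v|^2$. Now $K^2=10^6$, and we check the numbers.

**Step 1: bounds on $B$.** Let $\rho_B=\rho(B)$, $\eta_B=\eta(B)$ for $B=B(K)$. For any admissible $B$, (24) gives $vT_v\le\rho(B)/2$; integrating from $v$ to $1$,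
$$T_B(v)\ge B+\tfrac{\rho(B)}2\log v .\tag{32}$$
Since $\rho(20)<1.001$, $\eta\ge1$ and $\int_0^1\log v\,dv=-1$, we have $\Psi(20)\ge\int T_{20}\,dv\ge20-\frac{1.001}2>19>I_1$. As $\Psi$ is increasing, $B<20$. Hence $\rho_B<1.001$ and $\eta_B\le\frac{K^2}{K^2-2B^2}<1.001$. Also $10<I_1\le B\eta_B$ gives $B>9.98$.

**Step 2: bounds on integrals of powers of $1/T$.** By (32), $T\ge B/2\ge4.99$ as soon as $v\ge e^{-B/\rho_B}$, and $e^{-B/\rho_B}<10^{-4}$. On the remaining interval use $T\ge1$:
$$\int_0^1(T^{-1}+T^{-2}+T^{-3})\,dv\le0.2005+0.0402+0.0081+3\cdot10^{-4}<0.25 .$$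

**Step 3: $h<1.002$.** Since $d\ell=\frac{dv}{2v(1-v)}$, $\log h(v)=-\int_0^v\frac{n\,d\tilde v}{\tilde v(1-\tilde v)}$, so we need a lower bound on $n$. By (29) and $I\ge v$ (as $T\eta\ge1$), $n\ge(1-\frac2{K^2})v-\frac{\rho T-1}{K^2}$. As $\rho T-1\le20.02$, $n\ge0$ for $v\ge10^{-4}$, and $-n\le\frac{\rho T-1}{K^2}$ always, with $\rho T-1\ge0$. So only $v\le10^{-4}$ contributes to an upper bound. Next,
$$\rho-1\le\frac{\rho^2-1}2=\frac{(T-1)(T+1)}{2(K^2-T^2)}\le1.1\cdot10^{-5}(T-1)\qquad(T\le20),$$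
so $\rho T-1=(T-1)+(\rho-1)T\le(1+2.2\cdot10^{-4})(T-1)\le1.001(T-1)$. On $v\le10^{-4}$, $\frac1{1-v}\le1.001$. With $\frac{dv}v=\frac{2T^2dT}{\rho(T^2-1)}\le\frac{2T^2dT}{T^2-1}$,
$$\log h\le1.001^2\cdot10^{-6}\int_1^{20}\frac{2T^2}{T+1}dT\le1.01\cdot10^{-6}\int_1^{20}2T\,dT=1.01\cdot10^{-6}\cdot399<10^{-3},$$
hence $h<1.002$.

**Step 4: the test section.** Let $f_1=(1-\frac1T)\frac{e_0}{\Phi_Q}$. Near $z=0$, $1-\frac1T$ is $|z|^2$ times a smooth function and $e_0/\Phi_Q$ is $z^{-1}$ times a frame; elsewhere $\Phi_Q\ne0$. So $f_1$ is smooth and invariant, and $\varphi_{f_1}=e_0/T$, that is, $\psi=1/T$, $\psi(0)=1$. We bound the terms of (31) without the factor $h$, using $vT_v=\frac{\rho(T^2-1)}{2T^2}$. The gradient term is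
$$\int_0^1\frac{T^2+1}{T^2-1}v(1-v)\frac{T_v^2}{T^4}dv=\int_0^1\frac{(1-v)(T^2+1)\rho T_v}{2T^6}dv\le\frac{\rho_B}2\int_1^\infty(T^{-4}+T^{-6})dT=\frac4{15}\rho_B .$$
The last term of $U/T^2$ contributes $\int\frac{(1-v)\rho T_v}{T^4}dv\le\frac13\rho_B$. Since $T\eta$ is increasing in $v$, $n\le I\le vT\eta$, so the first term of $U/T^2$ satisfies $\frac{n\rho}{vT^3}\le\rho_B\eta_BT^{-2}$. The remaining two terms of $U/T^2$ are at most $\eta_B(T^{-1}+T^{-3})$. As $\frac4{15}+\frac13=0.6$,
$$\frac{J(f_1)}{\pi s}\le-1+1.002\cdot1.001\,\big(0.6+1.001\cdot0.25\big)<-1+0.86<0 .$$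
Since $f_0$ minimizes $J$, $j(1000)=J(f_0)\le J(f_1)<0$. $\square$

## 10. Proof of Theorems A and B

**Proof of Theorem A.** Take $K=1000$. Lemma 4 gives the hypothesis of Proposition 3. By (18) and Lemma 6, for small $\varepsilon\ne0$ there is a smooth solution for $\mathcal E_\varepsilon$, which is isomorphic to (4) by an isomorphism preserving $S$, with $\hat\theta=\theta_\varepsilon\in(0,\frac\pi2)$ and $\sigma=4\pi/\tau_\varepsilon$, such that
$$2\pi\cos\hat\theta\deg S-\sin\hat\theta\,V=-\varepsilon^2\big(j(1000)+o(1)\big)>0 .$$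
$S$ is a subbundle, so $(S,0,0)$ is a saturated subtriple of type B, and $\Theta(\mathcal S)>\Theta(\mathcal E)$. $\blacksquare$

This is consistent with the known cases: here $\Phi(E_2)\not\subset S$, and at the base point $\tau\tan\theta_0=K^2-2=10^6-2$, so both (i) and (ii) fail.

**Proof of Theorem B.** Use the family $K\in[\sqrt3,1000]$, on which all base data depend smoothly on $K$. By Proposition 3, for a fixed small $\varepsilon\ne0$ the quantity $\varepsilon^{-2}\mathcal P(S)$ of the solution is continuous in $K$ and uniformly close to $-j(K)$. By Lemmas 5 and 6, for $\varepsilon$ small enough it is negative at $K=\sqrt3$ and positive at $K=1000$. So it vanishes for some $K$ in between, and there $\Theta(\mathcal S)=\Theta(\mathcal E)$.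

Suppose $E_1=S\oplus Q'$ holomorphically with $\Phi\in H^0(Q'\otimes E_2^\vee)$. Then $Q'\cong E_1/S\cong\mathcal O$, so $\Phi$ would be a section of $\mathcal O(1)$ and would have a zero. But $(\varepsilon Z_0^{10},Z_1)$ has no zero. $\blacksquare$

So on $\mathbb P^1$, with $\mathrm{rk}\,E_1=2$, the inequality of the conjecture can be violated, and equality can hold without any splitting.
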